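
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{thmA}{Theorem A}
\newtheorem*{thmB}{Theorem B}
\newtheorem*{thmC}{Theorem C}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The bicentralizer property of Bernoulli actions}


\begin{abstract}
Let $\Gamma$ be a countably infinite group and $(X_0,\mu_0)$ a standard probability space, possibly with atoms, such that $\mu_0$ is not a Dirac measure. We prove that the Bernoulli action of $\Gamma$ on $(X_0,\mu_0)^\Gamma$ has the bicentralizer property: its centralizer acts ergodically, and every measure preserving map commuting with the centralizer is the action of an element of $\Gamma$. This answers a question of Popa and Vaes. We exhibit a countable subgroup $\Lambda$ of the centralizer that already suffices, describe its ergodic self-joinings of any order, and determine its invariant sub-$\sigma$-algebras. We also decide which Bernoulli actions of finite groups have the property.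
\end{abstract}

\section{The question and the answer}

Let $(X,\mu)$ be a standard probability space. Write $\operatorname{Aut}(X,\mu)$ for the group of its measure preserving automorphisms and $\operatorname{Factor}(X,\mu)$ for the semigroup of measure preserving maps $(X,\mu)\to(X,\mu)$. As usual, maps are identified when they agree off a null set. The \emph{centralizer} of a subsemigroup $\mathcal S\subseteq\operatorname{Factor}(X,\mu)$ is
\[
C(\mathcal S)=\{\beta\in\operatorname{Aut}(X,\mu)\mid \alpha\circ\beta=\beta\circ\alpha\text{ for all }\alpha\in\mathcal S\}.
\]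
We say that $\mathcal S$ has the \emph{bicentralizer property} if
\begin{enumerate}
\item[(i)] $C(\mathcal S)$ acts ergodically on $(X,\mu)$, and
\item[(ii)] every $\psi\in\operatorname{Factor}(X,\mu)$ that commutes with all of $C(\mathcal S)$ belongs to $\mathcal S$.
\end{enumerate}
The second condition is a double commutant statement: $\mathcal S$ can be recovered from its symmetries. To prove it one needs many symmetries.

Let $\Gamma$ be a countable group, $(X_0,\mu_0)$ a standard probability space and $(X,\mu)=(X_0,\mu_0)^\Gamma$. We regard a point of $X$ as a function $x:\Gamma\to X_0$. The Bernoulli action is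
\[
(gx)(h)=x(g^{-1}h),\qquad g,h\in\Gamma ,
\]
and through it we view $\Gamma$ as a subgroup of $\operatorname{Aut}(X,\mu)$. Which symmetries does this action have? Two families are visible. First, the right translations $x\mapsto x(\,\cdot\,q)$, $q\in\Gamma$, commute with $\Gamma$; for infinite $\Gamma$ they form again a Bernoulli action, so (i) is easy. Second, an automorphism of $(X_0,\mu_0)$ can be applied to every coordinate. If $\mu_0$ is nonatomic, the second family is rich. But if $X_0$ consists of two atoms of different masses, then it is trivial, and it is not clear which elements of $C(\Gamma)$ could force a commuting map to lie in $\Gamma$.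

Two cases of the bicentralizer property are known. It holds for every countable $\Gamma$ if $\mu_0$ is nonatomic, and for $\Gamma=\mathbb Z$ (Rudolph) with an arbitrary, possibly atomic, base. Popa and Vaes \cite{PV} asked about arbitrary countably infinite groups and arbitrary bases. The answer is yes.

\begin{thmA}
Let $\Gamma$ be a countably infinite group, let $\mu_0$ be not a Dirac measure, and let $(X,\mu)=(X_0,\mu_0)^\Gamma$. There is a countable subgroup $\Lambda\leqslant C(\Gamma)$ that acts ergodically on $(X,\mu)$ and such that every $\psi\in\operatorname{Factor}(X,\mu)$ commuting with $\Lambda$ belongs to $\Gamma$. In particular, $\Gamma\leqslant\operatorname{Aut}(X,\mu)$ has the bicentralizer property.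
\end{thmA}

If $\psi$ commutes with $\Lambda$, then the law of $(x,\psi(x))$ is a $\Lambda$-invariant measure on $X\times X$ with marginals $\mu$, a \emph{self-joining}. We prove Theorem A by finding all self-joinings, and this gives more.

We use the following conventions. Let $\eta$ be a probability measure on $X^n$ with all one-dimensional marginals equal to $\mu$. For $\beta\in\operatorname{Aut}(X,\mu)$ the diagonal map $\beta\times\dots\times\beta$ is well defined up to $\eta$-null sets: changing $\beta$ on a $\mu$-null set $N$ changes it only at points with some coordinate in $N$. So it makes sense to say that $\eta$ is invariant under a subgroup of $\operatorname{Aut}(X,\mu)$; an invariant $\eta$ is ergodic if every measurable set that is invariant modulo $\eta$ under each element of the subgroup has measure $0$ or $1$. For $k\in\Gamma$ let $\Delta_k$ be the law of $(kx,x)$ when $x$ has law $\mu$. Sub-$\sigma$-algebras are understood to contain the null sets. For $K\leqslant\Gamma$ let $\operatorname{Fix}(K)$ be the $\sigma$-algebra of sets $A$ with $\mu(kA\,\triangle\,A)=0$ for all $k\in K$.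

\begin{thmB}
Let $\Gamma,\mu_0,\Lambda$ be as in Theorem A.
\begin{enumerate}
\item Let $\eta$ be an ergodic $\Lambda$-invariant probability measure on $X^n$, $n\ge1$, all of whose one-dimensional marginals are $\mu$. Then there are a partition of $\{1,\dots,n\}$ into blocks, a representative of each block, and elements $k_i\in\Gamma$ such that $\eta$-a.s.\ $x_i=k_ix_r$ when $r$ is the representative of the block of $i$, and the $x_r$, with $r$ running over the representatives, are independent with law $\mu$.
\item Every $\Lambda$-invariant probability measure on $X\times X$ with marginals $\mu$ is a (countable) convex combination of $\mu\times\mu$ and the measures $\Delta_k$, $k\in\Gamma$.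
\item The $\Lambda$-invariant sub-$\sigma$-algebras of $(X,\mu)$ are exactly the trivial one and the algebras $\operatorname{Fix}(K)$, where $K\leqslant\Gamma$ is a finite subgroup. Distinct $K$ give distinct algebras.
\end{enumerate}
The same statements hold with $C(\Gamma)$ in place of $\Lambda$.
\end{thmB}

For finite groups the answer depends on the base.

\begin{thmC}
Let $\Gamma$ be a countable group and $\mu_0$ not a Dirac measure. The Bernoulli action of $\Gamma$ on $(X_0,\mu_0)^\Gamma$ has the bicentralizer property if and only if one of the following holds:
\begin{enumerate}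
\item[(i)] $\Gamma$ is infinite;
\item[(ii)] $\mu_0$ is nonatomic;
\item[(iii)] $\Gamma$ is trivial and $\mu_0$ is uniform on $n\ge3$ points.
\end{enumerate}
\end{thmC}

Section~\ref{sec:idea} shows the idea over $\mathbb Z$. Sections~\ref{sec:split}--\ref{sec:sym} construct $\Lambda$ and prove that it is ergodic, Section~\ref{sec:join} proves Theorem A and Theorem B(1), Section~\ref{sec:algebras} proves the rest of Theorem B, and Section~\ref{sec:finite} proves Theorem C.

\section{The idea over the integers}\label{sec:idea}

Let $\Gamma=\mathbb Z$ and let the base be $\{0,1\}\times\{0,1\}$ with the uniform measure. A point of $X$ is a pair $x=(y,w)$ of independent sequences of fair bits, and $k\in\mathbb Z$ acts by $(kx)(h)=x(h-k)$. The two rows suggest a symmetry: \emph{read $y$, move $w$}. Let $\beta$ exchange $w(h)$ and $w(h+1)$ whenever $y(h)y(h+1)=10$, for instance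
\[
\begin{array}{r|ccccccccc}
h & 0&1&2&3&4&5&6&7&8\\\hline
y & 1&1&0&0&1&1&0&1&0\\
w & a&b&c&d&e&f&g&i&j\\
\text{second row of }\beta(y,w) & a&c&b&d&e&g&f&j&i
\end{array}
\]
Two occurrences of $10$ never overlap, so $\beta$ is well defined, and it is an involution because $y$ does not change. For fixed $y$ it permutes independent, identically distributed bits, so it preserves $\mu$. The rule does not mention absolute positions, so $\beta$ commutes with the shift.

Longer patterns act more selectively. Exchanging the two middle bits of $w$ wherever $y$ reads $1100$ has, among the positions $0,\dots,8$ above, the sole effect of exchanging $w(1)$ and $w(2)$. In general, if $y$ has no period, a sufficiently long word of $y$ around a given place occurs nowhere else in a given finite window. So for fixed $y$ the pattern swaps act on $w$, as seen through finite windows, like all finite permutations of the positions. Now a function $f(y,w)$ that is invariant under all swaps is, for fixed $y$, a symmetric function of independent bits. By the Hewitt--Savage law it does not depend on $w$. By the mirror argument (read $w$, move $y$) it does not depend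 on $y$, so it is constant. The swaps generate an ergodic group.

Which maps commute with the swaps? For $k,l\in\mathbb Z$ consider $\psi(y,w)=(ky,lw)$, which commutes with the shift. Let $\pi_y$ be the permutation of $\mathbb Z$ for which $\beta(y,w)=(y,w\circ\pi_y)$. Since $\beta$ commutes with the shift, $l(w\circ\pi_y)=(lw)\circ\pi_{ly}$, so
\[
\beta\psi(y,w)=(ky,(lw)\circ\pi_{ky}),\qquad \psi\beta(y,w)=(ky,(lw)\circ\pi_{ly}).
\]
If these agree for a.e.\ $(y,w)$, then $\pi_{ky}=\pi_{ly}$ for a.e.\ $y$, because for fixed $y$ two different coordinates of $w$ differ with positive probability. For $k\ne l$ this is false. With positive probability $ky$ reads $10$ at the positions $0,1$ and $ly$ does not (if $|k-l|=1$, the first excludes the second), and then $\pi_{ky}(0)=1\neq\pi_{ly}(0)$. So the swaps tie the two rows to the same translation.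

The mirror family is indispensable. Flipping all bits of $w$ commutes with every swap that reads $y$ and moves $w$, but not with the mirror swap that exchanges $y(h)$ and $y(h+1)$ wherever $w$ reads $10$.

For a general commuting $\psi$, or a general self-joining, we look at two points $(y_1,w_1)$ and $(y_2,w_2)$. If $y_1$ is not a translate of $y_2$, patterns can distinguish $y_1$ from $y_2$, so the coordinates of $w_1$ and of $w_2$ can be permuted independently of each other, and this makes $w_1$ and $w_2$ independent. In particular $w_1$ is then not a translate of $w_2$. The mirror of this statement shows that if $y_1$ is a translate of $y_2$, then $w_1$ is a translate of $w_2$. It has to be the same translate: after $(y_1,w_1)$ is translated so that $y_1=y_2$, the sequences $w_1$ and $w_2$ are permuted together, and de Finetti's theorem, applied to the sequence of pairs, excludes that $w_1$ is a nontrivial translate of $w_2$.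

The argument needs two independent rows. A general base does not come as a product, and our first step is to make it one.

\section{Splitting the base}\label{sec:split}

From here to the end of Section~\ref{sec:algebras}, $\Gamma$ is countably infinite and $\mu_0$ is not a Dirac measure. The \emph{Shannon entropy} $H(\mu_0)$ of a standard probability space is $-\sum_a\mu_0(\{a\})\log\mu_0(\{a\})$, summed over the atoms, if $\mu_0$ is purely atomic, and $\infty$ otherwise. It vanishes only for Dirac measures, and it is additive on products.

\begin{theorem}[Seward \cite{Seward}; Bowen \cite{Bowen} for bases that are not two-atom]\label{thm:seward}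
Let $G$ be a countably infinite group. If two standard probability spaces have the same Shannon entropy in $[0,\infty]$, then the Bernoulli actions of $G$ over them are isomorphic.
\end{theorem}

\begin{proposition}\label{prop:split}
There are compact metrizable spaces $Y_0,W_0$ with Borel probability measures $\nu,\omega$, neither of them Dirac, such that the Bernoulli actions of $\Gamma$ over $(X_0,\mu_0)$ and over $(Y_0\times W_0,\nu\times\omega)$ are isomorphic.
\end{proposition}

\begin{proof}
Let $H=H(\mu_0)\in(0,\infty]$. If $H=\infty$, let both spaces be $[0,1]$ with Lebesgue measure. If $H<\infty$, choose $n$ with $\log n\ge H/2$. Entropy is continuous on the connected set of probability measures on $\{1,\dots,n\}$ and takes the values $0$ and $\log n$ there, so some such measure $\nu$ has $H(\nu)=H/2>0$. Let both spaces be $(\{1,\dots,n\},\nu)$, that is, $\omega=\nu$. In both cases $H(\nu\times\omega)=H$, and Theorem~\ref{thm:seward} applies.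
\end{proof}

Theorems A and B are invariant under isomorphism of the action. A $\Gamma$-equivariant isomorphism conjugates $\operatorname{Factor}$, the centralizer of $\Gamma$ and the subgroups of the centralizer. Applied in each coordinate, it also transports the measures in Theorem B, since these have marginals $\mu$ and so null sets are harmless. So from now on
\[
X=Y\times W,\quad Y=Y_0^\Gamma,\quad W=W_0^\Gamma,\quad \mu=\bar\nu\times\bar\omega,\quad \bar\nu=\nu^\Gamma,\quad\bar\omega=\omega^\Gamma,\quad k(y,w)=(ky,kw).
\]
The spaces $Y,W$ are compact metrizable, and $\Gamma$ acts on them by homeomorphisms.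

\begin{lemma}\label{lem:free}
\begin{enumerate}
\item[(a)] $\bar\nu$, $\bar\omega$ and $\mu$ are nonatomic.
\item[(b)] For $m\in\Gamma\setminus\{e\}$ there are $h_1,h_2,\dots\in\Gamma$ such that the two-element sets $\{h_i,m^{-1}h_i\}$ are pairwise disjoint.
\item[(c)] Two independent random variables of law $\omega$ coincide with a probability $c<1$; likewise for $\nu$.
\item[(d)] The $\Gamma$-invariant Borel sets $Y_*\subset Y$ and $W_*\subset W$ of points with trivial stabilizer are conull.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $p<1$ be the largest mass of a point under $\omega$ ($p=0$ if there are no atoms). A point of $W$ has mass at most $p^N$ for every $N$, because $\Gamma$ is infinite. This proves (a) for $\bar\omega$. The same holds for $\bar\nu$, and then $\mu$ is nonatomic. For (b), choose the $h_i$ greedily: the set $\{h',m^{-1}h'\}$ meets $\{h,m^{-1}h\}$ only if $h'\in\{h,m^{-1}h,mh\}$. For (c), Fubini gives $c=\sum\omega(\{a\})^2\le p<1$, the sum being over atoms. For (d), if $m\ne e$ and $mw=w$, then $w(m^{-1}h_i)=w(h_i)$ for all $i$, with $h_i$ as in (b). These events are independent and each has probability $c<1$,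 so $\bar\omega\{w: mw=w\}=0$. As $\Gamma$ is countable, $W_*$ is conull. The same argument works for $Y$.
\end{proof}

\section{Pattern swaps}\label{sec:swaps}

Over a general group, a ``pattern'' is a small open set $U\subset Y$; it occurs in $y$ at the place $h$ if $h^{-1}y\in U$, since $(h^{-1}y)(e)=y(h)$. A swap also needs a second place, at a fixed displacement from the first.

\begin{definition}\label{def:swap}
Fix a countable base $\mathcal U$ of the topology of $Y$. A pair $(U,g)$ is \emph{admissible} if $U\in\mathcal U$, $g\in\Gamma\setminus\{e\}$ and $U\cap gU=\emptyset$. For such a pair and $y\in Y$ define $\pi_y=\pi_y^{U,g}:\Gamma\to\Gamma$ by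
\[
\pi_y(h)=\begin{cases} hg^{-1}&\text{if } h^{-1}y\in U,\\ hg&\text{if }h^{-1}y\in gU,\\ h&\text{otherwise,}\end{cases}
\]
and let $\beta_{U,g}(y,w)=(y,w\circ\pi_y)$.
\end{definition}

The first swap of Section~\ref{sec:idea} is the case $\Gamma=\mathbb Z$, $U=\{y(0)=1,\ y(1)=0\}$, $g=-1$.

\begin{lemma}\label{lem:swap}
$\pi_y$ is an involution of $\Gamma$, and
\begin{equation}\label{eq:equiv}
\pi_{ky}(kh)=k\,\pi_y(h)\qquad(k,h\in\Gamma).
\end{equation}
The map $\beta_{U,g}$ is a $\mu$-preserving Borel involution of $X$ that commutes with $\Gamma$ everywhere on $X$.
\end{lemma}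

\begin{proof}
If $h^{-1}y\in U$, then $(hg^{-1})^{-1}y=gh^{-1}y\in gU$, so $\pi_y(hg^{-1})=h$. If $h^{-1}y\in gU$, then $(hg)^{-1}y=g^{-1}h^{-1}y\in U$, so $\pi_y(hg)=h$. Hence $\pi_y$ is an involution. Since $(kh)^{-1}(ky)=h^{-1}y$, the same case of the definition applies to $(ky,kh)$ and to $(y,h)$, and this is \eqref{eq:equiv}.

For each $h$ the map $y\mapsto\pi_y(h)$ is Borel, so $\beta_{U,g}$ is Borel, and it is an involution because $\pi_y$ is one. It preserves $\mu$ since for fixed $y$ it permutes independent coordinates of the same law. By \eqref{eq:equiv}, $\pi_{ky}(h)=k\pi_y(k^{-1}h)$, hence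
\[
\bigl((kw)\circ\pi_{ky}\bigr)(h)=w\bigl(k^{-1}\pi_{ky}(h)\bigr)=w\bigl(\pi_y(k^{-1}h)\bigr)=\bigl(k(w\circ\pi_y)\bigr)(h),
\]
that is, $\beta_{U,g}(ky,kw)=k\beta_{U,g}(y,w)$.
\end{proof}

Exchanging the roles of $Y$ and $W$, fix a countable base of the topology of $W$ and define $\beta'_{V,g}(y,w)=(y\circ\pi_w^{V,g},w)$ for the admissible pairs $(V,g)$ in $W$. Let $\Lambda$ be the group of Borel bijections of $X$ generated by all $\beta_{U,g}$ and all $\beta'_{V,g}$. It is countable, it preserves $\mu$, and it commutes with $\Gamma$ everywhere on $X$; in particular $\Lambda\leqslant C(\Gamma)$. Everything is symmetric in $Y$ and $W$, and we refer to the statement obtained by exchanging them as the \emph{mirror} statement.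

The next lemma isolates a single transposition; with several points $y_j$ it does so at one of them and leaves the others alone. This requires that the $y_j$ lie in distinct orbits.

\begin{lemma}\label{lem:isolate}
Let $y_1,\dots,y_r\in Y_*$ lie in distinct $\Gamma$-orbits. Let $1\le i\le r$, let $h\ne h'$ in $\Gamma$ and let $F\subset\Gamma$ be a finite set containing $h$ and $h'$. There is an admissible $(U,g)$ such that $\pi^{U,g}_{y_i}$ agrees on $F$ with the transposition $(h\,h')$, while $\pi^{U,g}_{y_j}$ is the identity on $F$ for $j\ne i$.
\end{lemma}

\begin{proof}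
Put $u=h^{-1}y_i$ and $g=h'^{-1}h\ne e$, so that $gu=h'^{-1}y_i$. Let $D$ be the finite set of the points $f^{-1}y_j$, $f\in F$, $1\le j\le r$. These points are distinct for distinct $(j,f)$, because the stabilizers are trivial and the orbits distinct. In particular $u\ne gu$. Any sufficiently small neighborhood $U\in\mathcal U$ of $u$ satisfies
\[
U\cap gU=\emptyset,\qquad U\cap D=\{u\},\qquad gU\cap D=\{gu\}.
\]
So $(U,g)$ is admissible. Among the pairs $(j,f)$ with $f\in F$, only $(i,h)$ has $f^{-1}y_j\in U$ and only $(i,h')$ has $f^{-1}y_j\in gU$. Hence $\pi_{y_i}(h)=hg^{-1}=h'$ and $\pi_{y_i}(h')=h'g=h$, and every other $f\in F$ is fixed by $\pi_{y_i}$. For $j\ne i$, $\pi_{y_j}$ fixes all of $F$.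
\end{proof}

Let $\operatorname{Sym}_f(\Gamma)$ be the countable group of finitely supported permutations of $\Gamma$. It acts on $B^\Gamma$, for any $B$, by the maps $b\mapsto b\circ\sigma$.

\begin{lemma}\label{lem:symmetrize}
Let $y_1,\dots,y_r\in Y_*$ lie in distinct orbits and let $B_1,\dots,B_r$ be standard Borel spaces. Let $\theta$ be a finite Borel measure on $\prod_jB_j^\Gamma$ that is invariant under
\[
(b_j)_j\mapsto(b_j\circ\pi^{U,g}_{y_j})_j\qquad\text{for all admissible }(U,g).
\]
Then $\theta$ is invariant under $\operatorname{Sym}_f(\Gamma)^r$.
\end{lemma}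

\begin{proof}
Transpositions in the single factors generate $\operatorname{Sym}_f(\Gamma)^r$, so let $\sigma=(h\,h')$ act on the $i$-th factor. A finite measure is determined by the integrals of bounded Borel functions $f$ that depend only on the coordinates in a finite set $F\subset\Gamma$ (in each factor), and we may take $h,h'\in F$. With $(U,g)$ from Lemma~\ref{lem:isolate},
\[
f(b_1,\dots,b_i\circ\sigma,\dots,b_r)=f(b_1\circ\pi_{y_1}^{U,g},\dots,b_r\circ\pi_{y_r}^{U,g}),
\]
and by hypothesis the right side has the same $\theta$-integral as $f$.
\end{proof}

\section{Finite permutations, and ergodicity of $\Lambda$}\label{sec:sym}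

We recall two textbook facts. Let $I$ be a countably infinite set, here always $\Gamma$.
\begin{itemize}
\item \emph{Hewitt--Savage.} For a probability measure $\rho$ on a standard Borel space $B$, the group $\operatorname{Sym}_f(I)$ acts ergodically on $(B^I,\rho^I)$.
\item \emph{de Finetti.} Every $\operatorname{Sym}_f(I)$-invariant probability measure on $B^I$, with $B$ standard Borel, is of the form $\int\rho^I\,dQ(\rho)$ for a probability measure $Q$ on the space of probability measures on $B$.
\end{itemize}
Both need $I$ infinite. We use ergodicity through extremality.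

\begin{lemma}\label{lem:extreme}
Let a countable group $G$ act by Borel bijections on a standard Borel space, and let $\theta$ be an ergodic $G$-invariant probability measure. If $\theta=\int\theta_t\,dP(t)$ with $P$ a probability measure and $\theta_t$ a $G$-invariant probability measure for a.e.\ $t$, then $\theta_t=\theta$ for a.e.\ $t$.
\end{lemma}

\begin{proof}
For a measurable set $A$ of parameters, $\int_A\theta_t\,dP(t)\le\theta$ is a $G$-invariant measure. Its density with respect to $\theta$ is invariant, hence constant, hence equal to $P(A)$. So for each Borel set $C$ we have $\int_A\theta_t(C)\,dP(t)=P(A)\theta(C)$ for all $A$, and therefore $\theta_t(C)=\theta(C)$ for a.e.\ $t$. Let $C$ run through a countable algebra generating the Borel sets.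
\end{proof}

\begin{lemma}\label{lem:product}
A $\operatorname{Sym}_f(\Gamma)^r$-invariant probability measure $\theta$ on $W^r$ with all marginals $\bar\omega$ equals $\bar\omega^{\times r}$.
\end{lemma}

\begin{proof}
For $r=1$ there is nothing to prove. For $r\ge2$, disintegrate $\theta$ over $(w_2,\dots,w_r)$. Since $\theta$ is invariant under the countable group $\operatorname{Sym}_f(\Gamma)$ acting on the first factor only, the conditional laws of $w_1$ are a.s.\ $\operatorname{Sym}_f(\Gamma)$-invariant. They average to $\bar\omega$, which is ergodic by Hewitt--Savage, so by Lemma~\ref{lem:extreme} they are a.s.\ equal to $\bar\omega$. Thus $\theta=\bar\omega\times\theta'$, where $\theta'$ is the law of $(w_2,\dots,w_r)$. Induct on $r$.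
\end{proof}

\begin{proposition}\label{prop:ergodic}
$\Lambda$ acts ergodically on $(X,\mu)$.
\end{proposition}

\begin{proof}
Let $f\ge0$ be a bounded Borel function on $X$ that is $\Lambda$-invariant a.e. For a.e.\ $y\in Y_*$, the function $f_y=f(y,\cdot)$ is $\bar\omega$-a.e.\ invariant under $w\mapsto w\circ\pi_y^{U,g}$ for each of the countably many admissible $(U,g)$. These maps preserve $\bar\omega$, so the finite measure $f_y\bar\omega$ is invariant under them. By Lemma~\ref{lem:symmetrize} with $r=1$ it is $\operatorname{Sym}_f(\Gamma)$-invariant. Since $\bar\omega$ is $\operatorname{Sym}_f(\Gamma)$-invariant as well, $f_y$ is $\operatorname{Sym}_f(\Gamma)$-invariant a.e., hence a.e.\ constant by Hewitt--Savage. Thus $f(y,w)$ depends a.e.\ only on $y$, and by the mirror argument it depends a.e.\ only on $w$. By Fubini, $f$ is a.e.\ constant.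
\end{proof}

\section{Invariant self-joinings}\label{sec:join}

Let $\eta$ be a $\Lambda$-invariant probability measure on $X^n$ with all marginals $\mu$. Write $x_i=(y_i,w_i)$, $\mathbf y=(y_1,\dots,y_n)$ and $\mathbf w=(w_1,\dots,w_n)$. Almost surely all $y_i\in Y_*$ and all $w_i\in W_*$. Let $\eta_Y$ be the law of $\mathbf y$, and let $\eta_{\mathbf y}$, a measure on $W^n$, be the conditional law of $\mathbf w$ given $\mathbf y$; ``a.e.\ $\mathbf y$'' refers to $\eta_Y$.

The diagonal action of $\beta_{U,g}$ preserves $\eta$ and fixes $\mathbf y$. By uniqueness of disintegrations, and since there are countably many admissible pairs, for a.e.\ $\mathbf y$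
\begin{equation}\label{eq:cond}
\eta_{\mathbf y}\text{ is invariant under }(w_i)_i\mapsto(w_i\circ\pi^{U,g}_{y_i})_i\text{ for all admissible }(U,g).
\end{equation}
What \eqref{eq:cond} says depends on which of the $y_i$ share an orbit. For single coordinates there is nothing to distinguish.

\begin{lemma}\label{lem:marginals}
For a.e.\ $\mathbf y$, all marginals of $\eta_{\mathbf y}$ are equal to $\bar\omega$.
\end{lemma}

\begin{proof}
By \eqref{eq:cond} and Lemma~\ref{lem:symmetrize} with $r=1$, the $i$-th marginal of $\eta_{\mathbf y}$ is $\operatorname{Sym}_f(\Gamma)$-invariant for a.e.\ $\mathbf y$. These marginals average to the law of $w_i$, which is $\bar\omega$. Since $\bar\omega$ is $\operatorname{Sym}_f(\Gamma)$-ergodic, Lemma~\ref{lem:extreme} applies.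
\end{proof}

Next come pairs. If $y_1$ and $y_2$ lie in distinct orbits, the two halves of $\mathbf w$ can be permuted separately and must be independent. If $y_1=ky_2$, condition \eqref{eq:cond} alone leaves much freedom, already for $k=e$: for any coupling $\rho$ of $\omega$ with itself, the law of $\bigl((y,w_1),(y,w_2)\bigr)$, with $y$ of law $\bar\nu$ and $(w_1,w_2)$ independent of $y$ with law $\rho^\Gamma$, is invariant under all $\beta_{U,g}$. The swaps $\beta'_{V,g}$ must exclude this for all $\rho$ other than the diagonal coupling, and they enter through the identity $E=E'$ below.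

\begin{lemma}\label{lem:pairs}
Let $n=2$ and put $E=\{y_1\in\Gamma y_2\}$, $E'=\{w_1\in\Gamma w_2\}$. Then $\eta(E\,\triangle\,E')=0$. For a.e.\ point of $E$ there is a unique $k\in\Gamma$ with $y_1=ky_2$, and this $k$ also satisfies $w_1=kw_2$.
\end{lemma}

\begin{proof}
\emph{$E=E'$ up to a null set.} For a.e.\ $\mathbf y$ with $y_1\notin\Gamma y_2$, \eqref{eq:cond} and Lemma~\ref{lem:symmetrize} with $r=2$ show that $\eta_{\mathbf y}$ is $\operatorname{Sym}_f(\Gamma)^2$-invariant. By Lemmas~\ref{lem:marginals} and \ref{lem:product}, $\eta_{\mathbf y}=\bar\omega\times\bar\omega$. Since $\bar\omega$ is nonatomic and $\Gamma$ is countable, $\eta_{\mathbf y}(w_1\in\Gamma w_2)=0$. So, up to a null set, the complement of $E$ is contained in the complement of $E'$. The mirror argument gives the reverse inclusion.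

\emph{On $E$.} Take a generic $\mathbf y$ with $y_1=ky_2$; here $k$ is unique because $y_2\in Y_*$. Put $v=k^{-1}w_1$, so $v(h)=w_1(kh)$. By \eqref{eq:equiv},
\[
(w_1\circ\pi_{y_1})(kh)=w_1\bigl(\pi_{ky_2}(kh)\bigr)=w_1\bigl(k\,\pi_{y_2}(h)\bigr)=(v\circ\pi_{y_2})(h).
\]
So the swap in \eqref{eq:cond} takes $(v,w_2)$ to $(v\circ\pi_{y_2},w_2\circ\pi_{y_2})$. Let $\theta$ be the law of $(v,w_2)$ under $\eta_{\mathbf y}$, viewed as a measure on $(W_0\times W_0)^\Gamma$. By Lemma~\ref{lem:symmetrize}, applied to the single point $y_2$ with $B_1=W_0\times W_0$, $\theta$ is $\operatorname{Sym}_f(\Gamma)$-invariant. By de Finetti, $\theta=\int\rho^\Gamma\,dQ(\rho)$ with $\rho$ ranging over probability measures on $W_0\times W_0$.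

By Lemma~\ref{lem:marginals} and $\Gamma$-invariance of $\bar\omega$, both $v$ and $w_2$ have law $\bar\omega$ under $\eta_{\mathbf y}$. If $\rho_1,\rho_2$ are the marginals of $\rho$, then $\bar\omega=\int\rho_j^\Gamma\,dQ(\rho)$ for $j=1,2$, and Lemma~\ref{lem:extreme} gives $\rho_1=\rho_2=\omega$ for $Q$-a.e.\ $\rho$.

We claim that $\theta(v=mw_2)=0$ for every $m\ne e$. Fix $\rho$ with marginals $\omega$ and take $h_1,h_2,\dots$ from Lemma~\ref{lem:free}(b). Under $\rho^\Gamma$ the pairs $(v(h),w_2(h))$, $h\in\Gamma$, are independent with law $\rho$. The event $v(h_i)=w_2(m^{-1}h_i)$ depends only on the pairs at $h_i$ and at $m^{-1}h_i$, so these events are independent for different $i$. As $h_i\ne m^{-1}h_i$, the variables $v(h_i)$ and $w_2(m^{-1}h_i)$ are independent with law $\omega$, and each event has the same probability $c<1$ by Lemma~\ref{lem:free}(c). Hence $\rho^\Gamma(v=mw_2)=0$. Integrate over $Q$.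

Finally, since $E=E'$ up to a null set, for a.e.\ such $\mathbf y$ we have, $\eta_{\mathbf y}$-a.s., $w_1=lw_2$ for some $l\in\Gamma$, that is, $v=(k^{-1}l)w_2$. By the claim and countability of $\Gamma$, a.s.\ $k^{-1}l=e$, so $w_1=kw_2$.
\end{proof}

For $i\ne j$ let $\kappa_{ij}=k$ if $x_i=kx_j$ with $k\in\Gamma$, and $\kappa_{ij}=\infty$ if $x_i\notin\Gamma x_j$. This is well defined where all $x_i$ have trivial stabilizers, hence $\eta$-a.s.

\begin{proposition}\label{prop:kappa}
Let $\eta$ be a $\Lambda$-invariant probability measure on $X^n$ with all marginals $\mu$, and suppose that every $\kappa_{ij}$ is $\eta$-a.s.\ constant. Then $\eta$ has the form described in Theorem B(1).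
\end{proposition}

\begin{proof}
The relation ``$i=j$ or $\kappa_{ij}\in\Gamma$'' is an equivalence relation on $\{1,\dots,n\}$. Its classes are the blocks. Choose representatives, and put $k_i=\kappa_{ir}$ if $r\neq i$ represents the block of $i$, and $k_r=e$. Then $x_i=k_ix_r$ a.s., and it remains to prove that the representatives are independent. Their joint law is again $\Lambda$-invariant with marginals $\mu$, so we may assume that $\kappa_{ij}=\infty$ a.s.\ for all $i\ne j$.

Apply Lemma~\ref{lem:pairs} to the law of $(x_i,x_j)$. A.s.\ on the set $E$ we have $x_i\in\Gamma x_j$, so $E$ and hence also $E'$ is null. Therefore, a.s., $y_1,\dots,y_n$ lie in distinct orbits, and so do $w_1,\dots,w_n$. By \eqref{eq:cond} and Lemma~\ref{lem:symmetrize} with $r=n$, a.e.\ $\eta_{\mathbf y}$ is $\operatorname{Sym}_f(\Gamma)^n$-invariant, and by Lemmas~\ref{lem:marginals} and \ref{lem:product}, $\eta_{\mathbf y}=\bar\omega^{\times n}$. So $\mathbf w$ is independent of $\mathbf y$ with law $\bar\omega^{\times n}$. By the mirror argument, the conditional law of $\mathbf y$ given $\mathbf w$, which is the law of $\mathbf y$, equals $\bar\nu^{\times n}$.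 Hence $\eta=\mu^{\times n}$.
\end{proof}

\begin{proof}[Proof of Theorem B(1)]
Let $\eta$ be $\Lambda$-invariant and $\Lambda$-ergodic, or $C(\Gamma)$-invariant and $C(\Gamma)$-ergodic. In both cases $\eta$ is $\Lambda$-invariant. If $\lambda\in\Lambda$, then $x_i=kx_j$ if and only if $\lambda x_i=k\lambda x_j$; for $\lambda\in C(\Gamma)$ this holds for $\eta$-a.e.\ point, because the marginals of $\eta$ are $\mu$. So the $\kappa_{ij}$ are invariant functions, hence a.s.\ constant, and Proposition~\ref{prop:kappa} applies.
\end{proof}

\begin{proof}[Proof of Theorem A]
$\Lambda$ is ergodic by Proposition~\ref{prop:ergodic}. Let $\psi\in\operatorname{Factor}(X,\mu)$ commute with $\Lambda$, and let $\eta$ be the law of $(x,\psi(x))$. Its marginals are $\mu$. Since $\lambda\psi=\psi\lambda$ for $\lambda\in\Lambda$, the map $x\mapsto(x,\psi(x))$ carries the action of $\Lambda$ on $(X,\mu)$ to its diagonal action on $(X^2,\eta)$, so $\eta$ is $\Lambda$-invariant and ergodic. By Theorem B(1) with $n=2$, either $\eta=\mu\times\mu$, or there is $k\in\Gamma$ with $x=k\psi(x)$ for a.e.\ $x$. The first is impossible: $\eta$ is carried by a graph, and graphs are $\mu\times\mu$-null because $\mu$ is nonatomic. So $\psi=k^{-1}\in\Gamma$.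

Since $\Lambda\leqslant C(\Gamma)$, the group $C(\Gamma)$ is ergodic, and a map commuting with $C(\Gamma)$ commutes with $\Lambda$ and so lies in $\Gamma$.
\end{proof}

\begin{remark}
In Theorem A it is enough that $\psi:X\to X$ is Borel with $\psi_*\mu\ll\mu$. If such a $\psi$ commutes with $\Lambda$, then $\psi_*\mu$ is $\Lambda$-invariant, so its density is invariant and hence constant, and $\psi_*\mu=\mu$.
\end{remark}

\section{Invariant measures on pairs and invariant $\sigma$-algebras}\label{sec:algebras}

\begin{proof}[Proof of Theorem B(2)]
Let $\eta$ be $\Lambda$-invariant on $X\times X$ with marginals $\mu$. Since $\Lambda$ is a countable group of Borel bijections, $\eta=\int\eta_t\,dP(t)$ with $\eta_t$ invariant and ergodic (ergodic decomposition). The marginals of the $\eta_t$ are $\Lambda$-invariant and average to $\mu$, which is ergodic, so by Lemma~\ref{lem:extreme} they equal $\mu$ for a.e.\ $t$. By Theorem B(1), a.e.\ $\eta_t$ is $\mu\times\mu$ or some $\Delta_k$. These are countably many measures, so $\eta$ is a convex combination of them. A $C(\Gamma)$-invariant $\eta$ is $\Lambda$-invariant, so the statement for $C(\Gamma)$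 follows.
\end{proof}

The coefficients in Theorem B(2) are unique, because the measures $\mu\times\mu$ and $\Delta_k$, $k\in\Gamma$, are mutually singular: $\Delta_k$ is carried by $\{x_1=kx_2\}$, these sets are disjoint for distinct $k$ where $x_2$ has trivial stabilizer, and each of them is $\mu\times\mu$-null as $\mu$ is nonatomic.

For Theorem B(3) we encode an invariant $\sigma$-algebra in its relatively independent self-joining; idempotence of the conditional expectation then becomes a convolution identity on $\Gamma$.

\begin{proof}[Proof of Theorem B(3)]
Let $\Gamma$ act on $L^2(X,\mu)$ by $(kf)(x)=f(k^{-1}x)$ and put $P_0f=\int f\,d\mu$. Let $\mathfrak B$ be a $\Lambda$-invariant sub-$\sigma$-algebra with conditional expectation $\mathcal E$. The formula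
\[
\eta(A\times B)=\int \mathcal E(1_A)\,\mathcal E(1_B)\,d\mu=\int \mathcal E(1_A)1_B\,d\mu
\]
defines a probability measure on $X\times X$, namely $\int\mu_t\times\mu_t\,dP(t)$ for the disintegration $\mu=\int\mu_t\,dP(t)$ of $\mu$ over $\mathfrak B$. Its marginals are $\mu$, and it is $\Lambda$-invariant because $\mathcal E$ commutes with $\Lambda$. Now $\Delta_{k^{-1}}(A\times B)=\int (k1_A)1_B\,d\mu$ and $(\mu\times\mu)(A\times B)=\int (P_01_A)1_B\,d\mu$. So by Theorem B(2),
\[
\mathcal E=a_\infty P_0+\sum_{k\in\Gamma}a_k\,k,\qquad a_\infty,a_k\ge0,\qquad a_\infty+s=1,\quad s=\sum_ka_k .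
\]
An operator has at most one expression of this form, since the expression is determined by the measure $A\times B\mapsto\int\mathcal E(1_A)1_B\,d\mu$ through the unique coefficients.

Since $kP_0=P_0k=P_0=P_0^2$, we get $\mathcal E^2=(a_\infty^2+2a_\infty s)P_0+\sum_k(a*a)_k\,k$ with $(a*a)_k=\sum_ha_{kh^{-1}}a_h$. The coefficients are nonnegative with sum $(a_\infty+s)^2=1$. So $\mathcal E^2=\mathcal E$ and uniqueness give $a*a=a$, and summing, $s^2=s$.

If $s=0$, then $\mathcal E=P_0$ and $\mathfrak B$ is trivial.

If $s=1$, then $a_\infty=0$. Let $K=\{k:a_k>0\}$. As $a$ is summable and nonzero, it attains its maximum $M>0$, say at $k_0\in K$. In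
\[
M=a_{k_0}=\sum_{h\in K}a_{k_0h^{-1}}a_h\le M\sum_{h\in K}a_h=M
\]
equality holds, so $a_{k_0h^{-1}}=M$ for all $h\in K$. Only finitely many elements have mass $M$, and $h\mapsto k_0h^{-1}$ is injective, so $K$ is finite. The support of $a*a$ is $KK$, so $KK=K$. A nonempty finite subset of a group that is closed under products is a subgroup. Since $k_0\in K$, we have $\{k_0h^{-1}:h\in K\}=K$, so $a$ is constant on $K$, equal to $1/|K|$. Hence $\mathcal E=|K|^{-1}\sum_{k\in K}k$ is the projection onto the $K$-invariant functions, and $\mathfrak B=\operatorname{Fix}(K)$.

Conversely, $\operatorname{Fix}(K)$ is $C(\Gamma)$-invariant for every finite $K\leqslant\Gamma$, because $C(\Gamma)$ commutes with $K$, and so it is $\Lambda$-invariant. Its conditional expectation is $|K|^{-1}\sum_{k\in K}k$, so by uniqueness distinct $K$ give distinct algebras. As $\Lambda\leqslant C(\Gamma)$, every $C(\Gamma)$-invariant algebra is $\Lambda$-invariant and hence on the list, so the list is the same for $C(\Gamma)$.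
\end{proof}

\section{Finite groups}\label{sec:finite}

\begin{proof}[Proof of Theorem C]
If $\Gamma$ is infinite, Theorem A applies. Let $\Gamma$ be finite.

\emph{$\mu_0$ nonatomic: the property holds.} (This is one of the known cases; here is a short proof.) If $m\ne e$ and $mx=x$, then $x(m^{-1})=x(e)$, which has probability $0$; so the action is essentially free. A free action of a finite group has a fundamental domain, so up to null sets $X\cong D\times\Gamma$ with $D$ a nonatomic standard probability space, $\Gamma$ carrying the uniform measure, and $\gamma(d,h)=(d,\gamma h)$. The group $C(\Gamma)$ contains all maps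
\[
(d,h)\mapsto(\tau(d),hq),\qquad\tau\in\operatorname{Aut}(D),\ q\in\Gamma .
\]
Since $\Gamma$ acts transitively on itself by right multiplication and $\operatorname{Aut}(D)$ is ergodic on $D$, $C(\Gamma)$ is ergodic.

Let $\psi(d,h)=(a(d,h),b(d,h))$ be measure preserving and commute with $C(\Gamma)$. Then for $\tau\in\operatorname{Aut}(D)$ and $q\in\Gamma$, a.e.,
\[
a(\tau d,h)=\tau(a(d,h)),\qquad b(\tau d,h)=b(d,h),\qquad b(d,hq)=b(d,h)q .
\]
Let $A\subset D$ be Borel. As $D\setminus A$ is null or nonatomic, there is $\tau\in\operatorname{Aut}(D)$ that is the identity on $A$ and moves a.e.\ point of $D\setminus A$ (a rotation, if the latter is identified with a circle). For a.e.\ $d\in A$, $a(d,h)=a(\tau d,h)=\tau(a(d,h))$ is a fixed point of $\tau$. The fixed points of $\tau$ outside $A$ form a null set, and the preimage of a null set under $a(\cdot,h)$ is null since $\psi$ preserves the measure. So $a(d,h)\in A$ for a.e.\ $d\in A$. Applying this to a countable family of sets $A$, closed under complements, that separates the points of $D$, we get $a(d,h)=d$ a.e. Taking $\tau$ ergodic in the second identity, we see that $b(d,h)=b(h)$ does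 not depend on $d$, and the third gives $b(h)=b(e)h$. So $\psi(d,h)=(d,b(e)h)$ is the action of $b(e)\in\Gamma$.

\emph{$|\Gamma|\ge2$ and $\mu_0$ has an atom: the property fails.} The set of $\Gamma$-fixed points consists of the constant configurations. Every element of $C(\Gamma)$ maps it to itself up to a null set. If $p$ is the mass of an atom, the set has measure at least $p^{|\Gamma|}>0$. Its measure is less than $1$, since two distinct coordinates differ with positive probability when $\mu_0$ is not Dirac. So $C(\Gamma)$ is not ergodic.

\emph{$\Gamma$ trivial and $\mu_0$ has an atom: the property holds exactly in case} (iii). Now $C(\Gamma)=\operatorname{Aut}(X_0,\mu_0)$. If $p$ is the mass of some atom, the finite set of all atoms of mass $p$ is $C(\Gamma)$-invariant and of positive measure. If $C(\Gamma)$ is ergodic, this set is conull, so $\mu_0$ is uniform on $n$ points, and $n\ge2$ as $\mu_0$ is not Dirac. Conversely, for such $\mu_0$ the group $C(\Gamma)$ is the symmetric group $S_n$, which is transitive. A measure preserving self-map of a uniform finite space is surjective, so $\operatorname{Factor}(X_0,\mu_0)=S_n$ as well. The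 maps commuting with $C(\Gamma)$ therefore form the center of $S_n$. For $n\ge3$ it is trivial and the property holds; for $n=2$ it is $S_2$, and the property fails.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Bowen} L. Bowen, \emph{Every countably infinite group is almost Ornstein}, Contemp. Math. \textbf{567} (2012).
\bibitem{PV} Sorin Popa and Stefaan Vaes, \emph{W*-rigidity paradigms for embeddings of II$_1$ factors}, arXiv:2102.01664 (2021).
\bibitem{Seward} Seward, \emph{Bernoulli shifts with bases of equal entropy are isomorphic}, J. Mod. Dyn. \textbf{18} (2022).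
\end{thebibliography}

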